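# Discrete covers of countably compact spaces and the Continuum Hypothesis

## 1. Covering a convergent sequence, $\mathbb Q$, $2^\omega$ and $\omega_1$ by discrete sets

Take the convergent sequence $\omega+1=\{0,1,2,\dots\}\cup\{\omega\}$ and cut it into as few pieces as possible, each piece being discrete in its subspace topology. One piece is not enough, because $\omega$ is not isolated. Two are enough: $\{0,1,2,\dots\}$ and $\{\omega\}$. So the answer is $2$.

**Definition (discrete sets and $dis$).** A subset $D$ of a space $X$ is discrete if every $d\in D$ has an open neighborhood $W$ in $X$ with $W\cap D=\{d\}$. (Such a $D$ need not be closed.) The cardinal $dis(X)$ is the least number of discrete sets needed to cover $X$.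

If $Y\subseteq X$, then a cover of $X$ by discrete sets, restricted to $Y$, is a cover of $Y$ by discrete sets, so $dis(Y)\le dis(X)$. Covering by singletons gives $dis(X)\le|X|$. We call a space *crowded* if it is non-empty and has no isolated points. In a crowded $T_1$ space every non-empty open set is infinite: a finite open set in a $T_1$ space consists of isolated points.

**Fact 1.** In a crowded $T_1$ space, the closure of a discrete set $D$ has empty interior.

*Proof.* Suppose $O=\operatorname{int}\overline D\neq\emptyset$. Since $O$ is a non-empty open set inside $\overline D$, it meets $D$. Pick $d\in O\cap D$ and an open $W$ with $d\in W\subseteq O$ and $W\cap D=\{d\}$. As $d$ is not isolated, $W\setminus\{d\}$ is a non-empty open set. It is contained in $\overline D$ and misses $D$, which is impossible. $\square$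

Now three more computations.

The rationals are crowded. A finite union of nowhere dense sets is nowhere dense, so by Fact 1 finitely many discrete sets do not cover $\mathbb Q$. Countably many singletons do. Hence $dis(\mathbb Q)=\omega$.

The Cantor set $2^\omega$ has a countable base. If $D\subseteq 2^\omega$ is discrete, choose for each $d\in D$ a basic open $W_d$ with $W_d\cap D=\{d\}$. The map $d\mapsto W_d$ is injective, so $D$ is countable. Therefore $\nu$ discrete sets cover at most $\nu\cdot\omega$ points, and $dis(2^\omega)=\mathfrak c$.

The ordinal $\omega_1$ with its order topology has many isolated points, but its value is instructive. Suppose $\omega_1=\bigcup_{n<\omega}D_n$ with all $D_n$ discrete. A countable union of nonstationary sets is nonstationary, so some $D_n$ is stationary. For each limit $d\in D_n$ there is $\beta(d)<d$ with $(\beta(d),d]\cap D_n=\{d\}$. By Fodor's pressing-down lemma, $\beta(d)$ has a constant value $\beta$ on a stationary set. Take $d<d'$ in that set. Then $d\in(\beta,d']\cap D_n=\{d'\}$, a contradiction. So $dis(\omega_1)=\omega_1$.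

The crowded space $\mathbb Q$ needs only $\omega$ pieces, while the compact crowded space $2^\omega$ needs $\mathfrak c$. This is a general phenomenon.

**Gruenhage's theorem.** $dis(X)\ge\mathfrak c$ for every non-empty compact Hausdorff space $X$ without isolated points.

The convergent sequence shows why isolated points are excluded. The ordinal $\omega_1$ is not compact, but it is countably compact. It needs $\omega_1$ pieces, and the proof did not mention $\mathfrak c$ at all. If $\omega_1$ had no isolated points, it would show that countable compactness forces only $\omega_1$ pieces and not $\mathfrak c$. So we ask, following Santi Spadaro, "A note on discrete sets", arXiv:0905.3588 (2009): can compactness be replaced by countable compactness in Gruenhage's theorem? That is, does $dis(X)\ge\mathfrak c$ hold for every countably compact crowded Hausdorff space?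

## 2. Degrees of compactness, and the statements

All spaces are Hausdorff unless we say $T_1$. Throughout, $\kappa$ is an infinite cardinal.

**Definition (initially $\kappa$-compact).** A space is initially $\kappa$-compact if every open cover of size at most $\kappa$ has a finite subcover. Taking complements, this says that every family of at most $\kappa$ closed sets with the finite intersection property has non-empty intersection. "Initially $\omega$-compact" is "countably compact".

**Definition ($\kappa$-bounded).** A space is $\kappa$-bounded if every subset of size at most $\kappa$ has compact closure.

The ordinal $\omega_1$ is $\omega$-bounded: a countable subset lies in some $[0,\beta]$, which is compact and closed. It is not initially $\omega_1$-compact, because the cover by the sets $[0,\beta]$, $\beta<\omega_1$, has no finite subcover.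

A $\kappa$-bounded space is initially $\kappa$-compact. Suppose an open cover of size at most $\kappa$ has no finite subcover. Pick a point outside each finite subunion. These are at most $\kappa$ points, so the closure of the set they form is compact, hence it lies in one of the finite subunions. But a point was picked outside that subunion, a contradiction.

We shall use countable compactness through infinite sets. Call $x$ an accumulation point of $B$ if every neighborhood of $x$ contains infinitely many points of $B$.

**Fact 2.** A $T_1$ space is countably compact if and only if every countably infinite subset has an accumulation point. In a countably compact $T_1$ space every closed discrete set is finite.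

*Proof.* Suppose $B=\{b_n:n<\omega\}$ (enumerated without repetition) has no accumulation point. Then every point has a neighborhood meeting $B$ in a finite set, so, by $T_1$, every subset of $B$ is closed. The sets $\{b_n:n\ge k\}$ are then closed, have the finite intersection property, and have empty intersection, so the space is not countably compact. Conversely, let $\{U_n:n<\omega\}$ be an open cover without finite subcover, and pick $x_n\notin U_0\cup\dots\cup U_n$. No point occurs as $x_n$ for infinitely many $n$, since it would lie outside all $U_n$. So $B=\{x_n:n<\omega\}$ is infinite. If $x$ were an accumulation point of $B$, say $x\in U_m$, then $U_m$ would contain infinitely many points of $B$; but only $x_0,\dots,x_{m-1}$ can lie in $U_m$. For the last sentence, let $E$ be closed, discrete and infinite. A countably infinite $B\subseteq E$ has an accumulation point $x$, and $x\in E$ as $E$ is closed. But some neighborhood of $x$ meets $E$ in $\{x\}$ only, a contradiction. $\square$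

Here is the answer to the question.

**Main Theorem.** Every non-empty countably compact Hausdorff space $X$ without isolated points satisfies $dis(X)\ge\omega_1$, and there is such an $X$ with $|X|=dis(X)=\omega_1$. Hence "$dis(X)\ge\mathfrak c$ for every non-empty countably compact Hausdorff space without isolated points" holds if and only if CH holds. In particular it is neither provable nor refutable in ZFC.

It is the case $\kappa=\omega$ of a sharp statement for all degrees of compactness.

**Theorem 1.** Let $\kappa$ be an infinite cardinal.
(a) If $X$ is a crowded initially $\kappa$-compact Hausdorff space, then $dis(X)\ge\min(\kappa^+,\mathfrak c)$.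
(b) There is a crowded $\kappa$-bounded Hausdorff space $X$ with $|X|=\kappa^+$.
Consequently the minimum of $dis(X)$ over crowded initially $\kappa$-compact (or over crowded $\kappa$-bounded) Hausdorff spaces is exactly $\min(\kappa^+,\mathfrak c)$; and $dis(X)\ge\mathfrak c$ holds for all of them if and only if $\kappa^+\ge\mathfrak c$.

The space in (b) will be far from regular, so one asks about regular spaces separately.

**Theorem 2.** Let $V\models$ ZFC and let $\lambda=\lambda^\omega\ge\omega_2$ in $V$. After adding $\lambda$ Cohen reals, $\mathfrak c=\lambda$ and there is a zero-dimensional (hence Tychonoff), separable, countably compact crowded Hausdorff space $X$ with $dis(X)=\omega_1<\mathfrak c$.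

**Theorem 3 (ZFC).** Let $X$ be regular, Hausdorff and crowded.
(a) If $X$ is $\omega$-bounded, then $dis(X)\ge\mathfrak c$.
(b) If $X$ is countably compact and contains a countable crowded subspace (for example, if $X$ is separable), then $dis(X)\ge\mathfrak p$.

The cardinal $\mathfrak p$ is recalled in Section 8. Sections 4–6 prove Theorem 1 and the Main Theorem, Sections 7 and 8 prove Theorem 3, and Section 9 proves Theorem 2.

## 3. The category argument and its two weak points

Let us try to prove $dis(X)\ge\omega_1$ by Baire category. Let $X$ be crowded and countably compact, and suppose $X=\bigcup_{n<\omega}D_n$ with each $D_n$ discrete. Put $W_0=X$. By Fact 1, $W_n\setminus\overline{D_n}$ is a non-empty open set. *If $X$ is regular*, there is a non-empty open $W_{n+1}$ with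
$$\overline{W_{n+1}}\subseteq W_n\setminus\overline{D_n}.\tag{1}$$
The sets $\overline{W_n}$ decrease and are non-empty, so by countable compactness there is a point in all of them. It lies in no $D_n$, a contradiction. This proves $dis(X)\ge\omega_1$ for regular $X$.

The argument stops in two places. In a space that is only Hausdorff, (1) may be impossible: in Section 5 we shall see a space with a non-empty open set that contains the closure of no non-empty open set. Secondly, for $\kappa>\omega$ we need a construction of length $\kappa$, and at stage $\omega$ the set $\bigcap_n\overline{W_n}$ may have empty interior, so there is nothing to continue with.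

Both troubles come from measuring the size of a closed set by its interior. We want another notion of "large" for closed sets, such that decreasing intersections of at most $\kappa$ large sets are large, and such that a large closed set can be shrunk to a large closed set missing a given discrete set. "Non-empty" has the first property but not the second: take $C=D=\{d\}$. The notion that has both is "not contained in any member of $\mathcal U$", where $\mathcal U$ is an open cover that witnesses non-compactness. It is available exactly when $X$ is not compact, and when $X$ is compact we have Gruenhage's theorem.

## 4. Few discrete sets force compactness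

**Lemma 1.** Let $X$ be a non-empty $T_1$ initially $\kappa$-compact space with $dis(X)\le\kappa$. Then $X$ is compact.

The ordinal $\omega_1$ shows that $dis(X)\le\kappa$ cannot be weakened to $dis(X)\le\kappa^+$: for $\kappa=\omega$ it is countably compact with $dis(\omega_1)=\omega_1$, and it is not compact.

*Proof.* Write $X=\bigcup_{\alpha<\kappa}D_\alpha$ with each $D_\alpha$ discrete (some may be empty), and suppose that $X$ is not compact.

**Step 1: the notion of a big set.** We fix what "large" means. There is an open cover with no finite subcover; adding all finite unions of its members, we get a non-empty open cover $\mathcal U$, closed under finite unions, with $X\notin\mathcal U$. Call a closed set $C$ *big* if $C\not\subseteq U$ for every $U\in\mathcal U$. Big sets are non-empty, since $\mathcal U\ne\emptyset$. The set $X$ is big. We construct a decreasing sequence $\langle C_\alpha:\alpha\le\kappa\rangle$ of big closed sets with $C_{\alpha+1}\cap D_\alpha=\emptyset$ for all $\alpha<\kappa$, starting with $C_0=X$.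

**Step 2: limits.** We check that bigness survives decreasing intersections. Let $\lambda\le\kappa$ be a limit and put $C_\lambda=\bigcap_{\beta<\lambda}C_\beta$. Suppose $C_\lambda\subseteq U\in\mathcal U$. Each $C_\beta\setminus U$ is closed, and it is non-empty because $C_\beta$ is big. So $\{C_\beta\setminus U:\beta<\lambda\}$ is a decreasing family of at most $\kappa$ non-empty closed sets, and its intersection $C_\lambda\setminus U$ is empty. This contradicts initial $\kappa$-compactness. So $C_\lambda$ is big.

**Step 3: successors.** We shrink a big set to miss one discrete set. Let $C=C_\alpha$, $D=D_\alpha$ and $E=C\cap D$. We cannot use $C\setminus D$, which need not be closed. The natural closed candidate is $E'=\overline E\setminus E$.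

First, $E'$ is closed. Indeed $E$ is discrete, so for $e\in E$ there is an open $W$ with $W\cap E=\{e\}$. Then $W\cap\overline E\subseteq\overline{W\cap E}=\{e\}$ by $T_1$, so $W\cap\overline E=\{e\}$. Thus $E$ is open in $\overline E$, and $E'$ is closed in $\overline E$, hence in $X$. Next, $E'\subseteq C$ because $C$ is closed, and so $E'\cap D\subseteq C\cap D=E$. As $E'$ misses $E$, we get $E'\cap D=\emptyset$.

If $E'$ is big, put $C_{\alpha+1}=E'$.

The set $E'$ may well fail to be big (it is empty when $E$ is finite). In that case $E'\subseteq U$ for some $U\in\mathcal U$, and $E$ itself is small for the following reason. We have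
$$\overline{E\setminus U}\subseteq\overline E\setminus U=(E\cup E')\setminus U=E\setminus U,$$
so $E\setminus U$ is closed, and it is discrete. Since $X$ is countably compact, Fact 2 says that $E\setminus U$ is finite. As $\mathcal U$ is a cover closed under finite unions, $E\setminus U\subseteq U_1$ for some $U_1\in\mathcal U$. Put $C_{\alpha+1}=C\setminus(U\cup U_1)$. This closed set misses $D$, since $C\cap D=E\subseteq U\cup U_1$. It is big: if $C_{\alpha+1}\subseteq U_2\in\mathcal U$, then $C\subseteq U\cup U_1\cup U_2\in\mathcal U$, contradicting that $C$ is big.

**Step 4: the contradiction.** We read off the result at stage $\kappa$. The set $C_\kappa$ is big, hence non-empty. But $C_\kappa\subseteq C_{\alpha+1}$ misses $D_\alpha$ for every $\alpha<\kappa$, and the $D_\alpha$ cover $X$. This is a contradiction. $\square$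

*Proof of Theorem 1(a).* Let $X$ be crowded, Hausdorff and initially $\kappa$-compact. If $dis(X)\le\kappa$, then $X$ is compact by Lemma 1, so $dis(X)\ge\mathfrak c$ by Gruenhage's theorem. Otherwise $dis(X)\ge\kappa^+$. In both cases $dis(X)\ge\min(\kappa^+,\mathfrak c)$. $\square$

## 5. Coarsening an ordinal until no point is isolated

We now need a crowded $\kappa$-bounded space of size $\kappa^+$. Put $\mu=\kappa^+$; the reader may keep $\kappa=\omega$, $\mu=\omega_1$ in mind. The ordinal $\mu$ with the order topology has everything except crowdedness.

The obvious remedy is to replace points by crowded pieces, for instance to take a product with a crowded space. For $\omega_1$ this does not give what we want with the standard choices: $\omega_1\times2^\omega$ contains a copy of $2^\omega$, so its $dis$ is at least $\mathfrak c$, while $\omega_1\times\mathbb Q$ has the closed subspace $\{0\}\times\mathbb Q$, which is not countably compact.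

Instead of adding points we remove open sets. Coarsening a topology keeps compact sets compact, so the initial segments $[0,\beta]$ stay compact. Only the Hausdorff property is in danger. Let $S$ be the set of isolated points of $\mu$, that is, $0$ and the successors. It is dense in $\mu$. We give $S$ a crowded topology and demand of an open set of $\mu$ that its trace on $S$ be open in that topology. An open set containing a limit ordinal $x$ contains an interval $(\beta,x]$, hence infinitely many points of $S$. So to separate two limit ordinals we must separate infinite subsets of $S$ from each other. The topology of $\mathbb Q$ could not do this: two disjoint dense subsets of $\mathbb Q$ have no disjoint open neighborhoods, since these would be two disjoint dense open sets. The next space can do it for all sets of size at most $\kappa$.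

**Step 1: an auxiliary crowded space $T$ of size $\mu$.** The aim is a crowded topology that separates disjoint sets of size at most $\kappa$. Let
$$T=\{x\in2^\mu:\ x^{-1}(1)\text{ is finite}\},\qquad [x{\restriction}\alpha]=\{y\in T:\ y{\restriction}\alpha=x{\restriction}\alpha\}\quad(x\in T,\ \alpha<\mu).$$
The sets $[x{\restriction}\alpha]$ form a base of a topology: if $z\in[x{\restriction}\alpha]\cap[y{\restriction}\beta]$ with $\alpha\le\beta$, then $[y{\restriction}\beta]=[z{\restriction}\beta]\subseteq[z{\restriction}\alpha]=[x{\restriction}\alpha]$. For example, if $\mathbf 0$ is the zero function, $[\mathbf 0{\restriction}\alpha]$ consists of the functions in $T$ whose support lies in $[\alpha,\mu)$. The size of $T$ is the number of finite subsets of $\mu$, so $|T|=\mu$. Every non-empty open set has size $\mu$, in particular is infinite: in $[x{\restriction}\alpha]$ we may change the value of $x$ at any one coordinate $\ge\alpha$. The crucial property is this.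

*If $C,C'\subseteq T$ are disjoint and of size at most $\kappa$, then they have disjoint open neighborhoods.* $\qquad(2)$

To see (2), choose for $c\in C$ and $c'\in C'$ an ordinal $\alpha(c,c')<\mu$ with $c{\restriction}\alpha(c,c')\ne c'{\restriction}\alpha(c,c')$. Let $\alpha^*$ be the supremum of these at most $\kappa$ ordinals. As $\mu=\kappa^+$ is regular, $\alpha^*<\mu$. For all $c,c'$ we have $c{\restriction}\alpha^*\ne c'{\restriction}\alpha^*$, so $[c{\restriction}\alpha^*]\cap[c'{\restriction}\alpha^*]=\emptyset$. Hence $\bigcup_{c\in C}[c{\restriction}\alpha^*]$ and $\bigcup_{c'\in C'}[c'{\restriction}\alpha^*]$ are disjoint open neighborhoods.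

**Step 2: the space $X$.** We glue the two topologies. Since $|S|=\mu=|T|$, we may transfer the topology of $T$ to $S$ by a bijection; call the result $\tau_S$. Let $X$ be the set $\mu$ with
$$\tau=\{O\subseteq\mu:\ O\text{ is open in the order topology and }O\cap S\in\tau_S\}.$$
This is the intersection of the order topology with the topology $\{O\subseteq\mu:O\cap S\in\tau_S\}$, so it is a topology, and it is coarser than the order topology. Clearly $|X|=\mu=\kappa^+$.

**Step 3: $X$ is Hausdorff.** This is where (2) is used. Let $x<y<\mu$, and put $A=[0,x]$ and $A'=(x,y]$. These are disjoint, order-open (they equal $[0,x+1)$ and $(x,y+1)$) and of size at most $\kappa$. By (2) there are disjoint $V,V'\in\tau_S$ with $A\cap S\subseteq V$ and $A'\cap S\subseteq V'$. Let $O=A\cup V$ and $O'=A'\cup V'$. Since $V$ and $V'$ consist of order-isolated points, $O$ and $O'$ are order-open. Also $O\cap S=(A\cap S)\cup V=V$, and likewise $O'\cap S=V'$, so $O,O'\in\tau$. They are disjoint: $A\cap A'=\emptyset$ and $V\cap V'=\emptyset$; moreover $V'\subseteq S$ gives $A\cap V'=(A\cap S)\cap V'\subseteq V\cap V'=\emptyset$, and similarly $A'\cap V=\emptyset$. Finally $x\in O$ and $y\in O'$.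

**Step 4: $X$ is $\kappa$-bounded.** Here compactness is inherited from the order topology. By regularity of $\mu$, a set $B\subseteq\mu$ of size at most $\kappa$ lies in some $[0,\beta]$ with $\beta<\mu$. This interval is compact in the order topology, hence compact in the coarser topology $\tau$, hence closed in the Hausdorff space $X$. So the $\tau$-closure of $B$ is a closed subset of a compact set, and is compact.

**Step 5: $X$ is crowded.** Density of $S$ does this. If $\emptyset\ne O\in\tau$, then $O$ is order-open, so $O\cap S\ne\emptyset$. Thus $O\cap S$ is a non-empty member of $\tau_S$ and is infinite. So no singleton is open, and Theorem 1(b) is proved. $\square$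

**Remark.** Any two non-empty open sets $O,O'$ of $X$ have intersecting closures. Indeed $O\cap S$ is a non-empty member of $\tau_S$, so it has size $\mu$ and is unbounded in $\mu$. Hence the limit ordinals $\gamma<\mu$ with $\sup(O\cap\gamma)=\gamma$ form a closed unbounded set. They lie in the order closure of $O$, and so in the larger $\tau$-closure. The same holds for $O'$, and two closed unbounded subsets of $\mu$ meet. So $X$ is not regular: in a regular Hausdorff space two distinct points have neighborhoods with disjoint closures. This also gives the failure of (1) promised in Section 3. If $O,O'$ are disjoint, non-empty and open, then $\overline{O'}$ misses $O$, while $\overline U$ meets $\overline{O'}$ for every non-empty open $U$; so no such $U$ satisfies $\overline U\subseteq O$.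

## 6. The exact minimum and the Continuum Hypothesis

We first finish Theorem 1. Part (a) gives the lower bound $\min(\kappa^+,\mathfrak c)$ for crowded initially $\kappa$-compact spaces, hence also for crowded $\kappa$-bounded ones. It is attained by a $\kappa$-bounded space in all cases. If $\kappa^+\le\mathfrak c$, the space of (b) has $dis(X)\le|X|=\kappa^+=\min(\kappa^+,\mathfrak c)$. If $\kappa^+>\mathfrak c$, the space $2^\omega$ is crowded and compact, hence $\kappa$-bounded, and $dis(2^\omega)=\mathfrak c=\min(\kappa^+,\mathfrak c)$. So the minimum is exactly $\min(\kappa^+,\mathfrak c)$ for both classes, and $dis(X)\ge\mathfrak c$ holds throughout either class if and only if $\min(\kappa^+,\mathfrak c)\ge\mathfrak c$, that is, $\kappa^+\ge\mathfrak c$. $\square$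

*Proof of the Main Theorem.* Let $\kappa=\omega$. By Theorem 1(a), every countably compact crowded Hausdorff space satisfies $dis(X)\ge\min(\omega_1,\mathfrak c)=\omega_1$. The space $X$ of Section 5 is countably compact (even $\omega$-bounded), crowded and Hausdorff, with $|X|=\omega_1$, so $\omega_1\le dis(X)\le|X|=\omega_1$. If CH holds, then the lower bound $\omega_1$ equals $\mathfrak c$ and the inequality $dis(X)\ge\mathfrak c$ holds for all spaces in question. If CH fails, the space of Section 5 has $dis(X)=\omega_1<\mathfrak c$. Since CH is neither provable nor refutable in ZFC (assuming, as always, that ZFC is consistent), the same is true of the statement. $\square$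

## 7. Cantor schemes in regular spaces

In regular spaces open sets can be split with disjoint closures, in contrast to the Remark.

**Lemma 2.** Let $X$ be a crowded regular Hausdorff space. There are non-empty open sets $U_s$ ($s\in2^{<\omega}$) with
$$\overline{U_{s0}}\cap\overline{U_{s1}}=\emptyset,\qquad \overline{U_{s0}}\cup\overline{U_{s1}}\subseteq U_s .$$
If $s\ne t$ have the same length, then $\overline{U_s}\cap\overline{U_t}=\emptyset$.

*Proof.* Let $U_\emptyset=X$. Given $U_s$, it contains two distinct points $a,b$, as $X$ is crowded. Choose disjoint open $W_a,W_b\subseteq U_s$ around them, and by regularity open sets $U_{s0}\ni a$ and $U_{s1}\ni b$ with $\overline{U_{s0}}\subseteq W_a$ and $\overline{U_{s1}}\subseteq W_b$. For the last sentence, let $r$ be the longest common initial segment of $s$ and $t$. Then one of $\overline{U_s},\overline{U_t}$ lies in $\overline{U_{r0}}$ and the other in $\overline{U_{r1}}$. $\square$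

If $X$ is in addition countably compact, each $\bigcap_n\overline{U_{f\restriction n}}$, $f\in2^\omega$, is non-empty, and these sets are pairwise disjoint. So a crowded countably compact regular space has at least $\mathfrak c$ points. That alone does not bound $dis(X)$ from below by $\mathfrak c$, as Theorem 2 will show. But if $X$ is $\omega$-bounded, the scheme can be carried out inside a compact set, and then Gruenhage's theorem applies.

*Proof of Theorem 3(a).* Let $X$ be regular, Hausdorff, crowded and $\omega$-bounded.

**Step 1: a compact set mapping onto $2^\omega$.** Take $U_s$ as in Lemma 2, and pick $x_s\in U_s$. The set $Y=\overline{\{x_s:s\in2^{<\omega}\}}$ is compact because $X$ is $\omega$-bounded. Let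
$$K=Y\cap\bigcap_{n<\omega}\ \bigcup_{|s|=n}\overline{U_s},$$
a closed subset of $Y$, hence compact. For $z\in K$ and $n<\omega$ there is exactly one $s$ of length $n$ with $z\in\overline{U_s}$, and since $\overline{U_{si}}\subseteq U_s$, these $s$ extend one another. So there is a unique $f\in2^\omega$ with $z\in\bigcap_n\overline{U_{f\restriction n}}$; put $\pi(z)=f$. The map $\pi:K\to2^\omega$ is continuous: for $|s|=n$, the preimage of $\{f:f{\restriction}n=s\}$ is $K\cap\overline{U_s}$, which is closed in $K$, and its complement in $K$ is the finite union of the closed sets $K\cap\overline{U_t}$ with $|t|=n$, $t\ne s$. The map is onto: for $f\in2^\omega$ the sets $Y\cap\overline{U_{f\restriction n}}$ are compact and decreasing, and the $n$-th contains $x_{f\restriction n}$. So their intersection is non-empty; it is contained in $K$ and mapped to $f$.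

**Step 2: a crowded compact subset.** The set $K$ may have isolated points, and we remove them by minimality. Consider the closed $Z\subseteq K$ with $\pi(Z)=2^\omega$. If $\mathcal Z$ is a non-empty chain of such sets, then for each $f$ the sets $Z\cap\pi^{-1}(f)$, $Z\in\mathcal Z$, form a chain of non-empty compact sets, so $\bigcap\mathcal Z$ still meets $\pi^{-1}(f)$. By Zorn's lemma there is a minimal such $Z$. Suppose $z$ is isolated in $Z$. Then $Z\setminus\{z\}$ is closed, so $\pi(Z\setminus\{z\})$ is compact, and by minimality it is not all of $2^\omega$. Thus $2^\omega\setminus\pi(Z\setminus\{z\})$ is a non-empty open set contained in $\{\pi(z)\}$, which is impossible as $2^\omega$ has no isolated points. So $Z$ is crowded, and it is compact. By Gruenhage's theorem $dis(X)\ge dis(Z)\ge\mathfrak c$. $\square$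

When CH fails, regularity cannot be dropped in Theorem 3(a): the space of Section 5 with $\kappa=\omega$ is $\omega$-bounded, crowded and Hausdorff, with $dis(X)=\omega_1<\mathfrak c$.

## 8. Countable crowded subspaces and the number $\mathfrak p$

For Theorem 3(b) we return to the category argument of Section 3, now with $\kappa$ discrete sets. The trouble was at stage $\omega$. We replace the decreasing sequence of open sets by a filter of open sets, and then find a limit point of the filter by means of a countable dense set.

**Definition ($\mathfrak p$).** Let $\mathcal F$ be a family of subsets of a countably infinite set $Q$ all of whose finite intersections are infinite. An infinite $A\subseteq Q$ is a pseudo-intersection of $\mathcal F$ if $A\setminus F$ is finite for every $F\in\mathcal F$. The cardinal $\mathfrak p$ is the least size of such a family without a pseudo-intersection.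

For example, let $F_n\subseteq\omega$ be the set of multiples of $n!$. Finite intersections of the $F_n$ are infinite, and $\bigcap_nF_n=\{0\}$. A pseudo-intersection is $A=\{k!:k\ge1\}$, since $k!\in F_n$ for $k\ge n$. In general, for countably many sets $F_0,F_1,\dots$ we may choose distinct $a_n\in F_0\cap\dots\cap F_n$, so $\mathfrak p\ge\omega_1$. Textbook facts: $\mathfrak p\le\mathfrak c$, and Martin's Axiom implies $\mathfrak p=\mathfrak c$.

**Definition ($\sigma$-centered).** A partial order $\mathbb P$ is $\sigma$-centered if it is a union of countably many sets in each of which any finitely many elements have a common lower bound in $\mathbb P$.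

For example, if $X$ has a countable dense set $Q$, then the non-empty open subsets of $X$, ordered by inclusion, are $\sigma$-centered: use the sets $\{U:q\in U\}$, $q\in Q$.

**Bell's theorem** (M. Bell, *On the combinatorial principle $P(\mathfrak c)$*, Fund. Math. 114 (1981)). If $\kappa<\mathfrak p$, $\mathbb P$ is a $\sigma$-centered partial order, and $E_\alpha$ ($\alpha<\kappa$) are dense subsets of $\mathbb P$, then there is a filter $H\subseteq\mathbb P$ that meets every $E_\alpha$.

*Proof of Theorem 3(b).*

**Step 1: reduction to separable $X$.** We pass to the closure of the countable subspace. Let $Q$ be a countable crowded subspace of $X$. Every non-empty open subset of $\overline Q$ meets $Q$ in a non-empty open subset of $Q$, which is infinite. So $\overline Q$ is crowded; it is also regular, Hausdorff, separable and, being closed, countably compact. As $dis(X)\ge dis(\overline Q)$, we may assume $X=\overline Q$. (If $X$ is separable and crowded with countable dense set $Q$, then every non-empty open set meets $Q$ in an infinite set, since removing finitely many points from it leaves a non-empty open set. So $Q$ is crowded, and the example in the statement is covered.)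

Suppose $dis(X)<\mathfrak p$. Then $X=\bigcup_{\alpha<\kappa}D_\alpha$ with each $D_\alpha$ discrete, for some $\kappa$ with $\omega\le\kappa<\mathfrak p$.

**Step 2: a filter of open sets avoiding all $D_\alpha$.** This replaces the sequence $W_n$ of Section 3. Let $\mathbb P$ be the set of non-empty open subsets of $X$ ordered by inclusion; it is $\sigma$-centered. For $\alpha<\kappa$ let
$$E_\alpha=\{U\in\mathbb P:\ \overline U\cap D_\alpha=\emptyset\}.$$
The set $E_\alpha$ is dense: given $W\in\mathbb P$, the open set $W\setminus\overline{D_\alpha}$ is non-empty by Fact 1, and by regularity there is a non-empty open $U$ with $\overline U\subseteq W\setminus\overline{D_\alpha}$. By Bell's theorem there are a filter $H\subseteq\mathbb P$ and sets $U_\alpha\in H\cap E_\alpha$ for all $\alpha<\kappa$.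

**Step 3: a point in all $\overline{U_\alpha}$.** Here $\kappa<\mathfrak p$ is used a second time. Since $H$ is a filter in $\mathbb P$, any finite intersection of the $U_\alpha$ contains a non-empty open set, and this meets $Q$ in an infinite set. So the family $\{U_\alpha\cap Q:\alpha<\kappa\}$ has infinite finite intersections, and as $\kappa<\mathfrak p$ there is an infinite $A\subseteq Q$ with $A\setminus U_\alpha$ finite for all $\alpha<\kappa$. By countable compactness $A$ has an accumulation point $x$. As $A\setminus U_\alpha$ is finite, $x\in\overline{A\cap U_\alpha}\subseteq\overline{U_\alpha}$, so $x\notin D_\alpha$. This holds for every $\alpha<\kappa$, but the $D_\alpha$ cover $X$, a contradiction. $\square$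

## 9. Regular spaces in Cohen extensions

For Theorem 2 we want a countably compact zero-dimensional space that is the union of $\omega_1$ discrete layers, although $\mathfrak c$ is large. A natural plan is to start with $\omega$ and in $\omega_1$ stages add a layer $D_\gamma$ of limit points for all countably infinite subsets of what has been built. Every countable subset of the union is contained in some stage, so the result has a chance to be countably compact. The topology is to be generated by clopen sets $\{z:e(p,z)=i\}$, one function $e(p,\cdot)$ for each point $p$ of a layer, and $e(p,\cdot)$ should isolate $p$ from the rest of its layer.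

The difficulty is that later functions may destroy earlier limits. Suppose $x$ was added as a limit of $B_x$, and later we add a function $e(q,\cdot)$ with $e(q,x)=1$ and $e(q,b)=0$ for almost all $b\in B_x$. Then $x$ is no longer a limit of $B_x$. The remedy is to let the later functions be Cohen generic on the earlier points. A Cohen generic function takes both values infinitely often on every infinite set of the smaller model, so whatever the value at $x$ is, infinitely many points of $B_x$ share it. The functions that are already there when $x$ is added are handled differently: there we let $e(p,x)$ be the limit of $e(p,b)$, $b\in B_x$, along an ultrafilter. The ultrafilter belongs to the intermediate model only, and needs to decide only the functions of that model.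

**Step 1: the forcing and the intermediate models.** We set up the layers and recall the facts about Cohen forcing. Put $D_\gamma=\lambda\times\{\gamma\}$ for $\gamma<\omega_1$, $X_\gamma=\omega\sqcup\bigcup_{\delta<\gamma}D_\delta$ for $\gamma\le\omega_1$, and $X=X_{\omega_1}$. So $X_0=\omega$. Let
$$J=\{(q,b):\ q\in D_\delta,\ b\in X_\delta,\ \delta<\omega_1\},\qquad J_\gamma=\{(q,b)\in J:\ q\in X_\gamma\}.$$
Force with $P=Fn(J,2)$, the finite partial functions from $J$ to $2$. Since $|J|=\lambda$, this adds $\lambda$ Cohen reals. Let $G$ be generic, $g=\bigcup G:J\to2$, $P_\gamma=Fn(J_\gamma,2)$ and $V_\gamma=V[G\cap P_\gamma]$. We use the following standard facts.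

1. $P$ is ccc, so cardinals are preserved; and $\mathfrak c=\lambda$ in $V[G]$, because $\lambda^\omega=\lambda$ in $V$.
2. In $V_\gamma$, the set $X_\gamma$ has at most $\lambda$ countably infinite subsets. Indeed, a nice $P_\gamma$-name for a function from $\omega$ to $X_\gamma$ consists of countably many countable antichains together with values in $X_\gamma$, and there are at most $(\lambda\cdot\lambda)^\omega=\lambda$ of these in $V$.
3. If $B\subseteq X$ is countable in $V[G]$, then for some $\gamma<\omega_1$ we have $B\subseteq X_\gamma$, $B\in V_\gamma$, and $B$ is countable in $V_\gamma$. Indeed, we may assume $B\neq\emptyset$. A nice name for a function from $\omega$ onto $B$ involves only countably many conditions and countably many possible values. Each condition has finite domain. As $J=\bigcup_{\gamma<\omega_1}J_\gamma$ and $X=\bigcup_{\gamma<\omega_1}X_\gamma$ are increasing unions, one $\gamma<\omega_1$ serves for all of them.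
4. $V[G]$ is a generic extension of $V_\gamma$ by $Fn(J\setminus J_\gamma,2)$, with generic function $g{\restriction}(J\setminus J_\gamma)$. This is the product lemma, as $P\cong P_\gamma\times Fn(J\setminus J_\gamma,2)$.

**Step 2: choosing the sets and the ultrafilters.** We assign to every point $x$ of the layer $D_\gamma$ a set $B_x$ of which it is to be a limit, and an ultrafilter along which the limit is taken. In $V_\gamma$, by fact 2 and the axiom of choice, there is a function $x\mapsto(B_x,u_x)$ on $D_\gamma$ such that $\{B_x:x\in D_\gamma\}$ is the set of all countably infinite subsets of $X_\gamma$ lying in $V_\gamma$, and $u_x$ is, in $V_\gamma$, a non-principal ultrafilter on $B_x$. Choose in $V$, for every $\gamma<\omega_1$, a $P_\gamma$-name for such a function. The sequence of these names is in $V$, so the sequence $\langle(B_x,u_x):x\in X_\gamma\setminus\omega\rangle$ of their values below $\gamma$ is in $V_\gamma$.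

**Step 3: the functions $e(p,\cdot)$.** We now define the clopen sets. For $p\in X\setminus\omega$, say $p\in D_\delta$, and $x\in X$ define $e(p,x)\in2$ as follows.

- (E1) If $x\in X_\delta$, then $e(p,x)=g(p,x)$.
- (E2) If $x\in D_\delta$, then $e(p,x)=1$ if $x=p$, and $e(p,x)=0$ otherwise.
- (E3) If $x\in D_\gamma$ with $\gamma>\delta$, then $e(p,x)$ is the $i$ with $\{b\in B_x:e(p,b)=i\}\in u_x$.

In (E3) we have $B_x\subseteq X_\gamma$, so this is a recursion on the layer of $x$. It makes sense only if the set $\{b\in B_x:e(p,b)=i\}$ lies in $V_\gamma$, where $u_x$ is an ultrafilter. To ensure this we show by induction on $\gamma<\omega_1$ that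
$$e_\gamma=e{\restriction}\bigl((X_\gamma\setminus\omega)\times X_\gamma\bigr)\ \text{ is well defined and belongs to } V_\gamma.\tag{3}$$
For $\gamma=0$, $e_0=\emptyset$. Suppose (3) holds for $\delta$. For $p\in X_\delta\setminus\omega$ and $x\in D_\delta$, (E3) is meaningful because $e_\delta\in V_\delta$. So $e_{\delta+1}$ is well defined, and it is computed from $e_\delta$, $g{\restriction}J_{\delta+1}$ and $\langle(B_x,u_x):x\in D_\delta\rangle$, which all lie in $V_{\delta+1}$. If $\gamma$ is a limit, the whole sequence $\langle e_\delta:\delta<\gamma\rangle$ is obtained by this recursion from $g{\restriction}J_\gamma$ and $\langle(B_x,u_x):x\in X_\gamma\setminus\omega\rangle$, both in $V_\gamma$. So the sequence and its union $e_\gamma$ are in $V_\gamma$. This proves (3), and $e$ is defined on $(X\setminus\omega)\times X$.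

Topologize $X$ in $V[G]$ by the subbase of all sets $\{z:e(p,z)=i\}$ with $p\in X\setminus\omega$ and $i<2$. The sets with $i=0$ and $i=1$ are complementary, so they are clopen, and $X$ is zero-dimensional. The sets $\{z:e(p_i,z)=e(p_i,x)\text{ for }i\le k\}$ with distinct $p_1,\dots,p_k$ form a neighborhood base at $x$.

**Step 4: later functions split old sets in every way.** This is the genericity that protects earlier limits.

**Claim.** Let $A\in V_\gamma$ be an infinite subset of $X_\gamma$, let $q_1,\dots,q_m\in\bigcup_{\delta\ge\gamma}D_\delta$ be distinct, and let $\varepsilon\in2^m$. Then there are infinitely many $b\in A$ such that $g(q_j,b)=\varepsilon_j$ for all $j$.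

*Proof.* For $b\in A$ we have $b\in X_\gamma\subseteq X_\delta$ whenever $q_j\in D_\delta$, so $(q_j,b)\in J$; and $(q_j,b)\notin J_\gamma$ because $q_j\notin X_\gamma$. Let $r\in Fn(J\setminus J_\gamma,2)$ and let $F\subseteq A$ be finite. As $\operatorname{dom}r$ is finite, there is $b\in A\setminus F$ with no $(q_j,b)\in\operatorname{dom}r$. Since the $q_j$ are distinct, $r$ can be extended by $(q_j,b)\mapsto\varepsilon_j$ for all $j$. So for each finite $F$ the conditions that give some $b\in A\setminus F$ the required values form a dense set, and it lies in $V_\gamma$. By genericity over $V_\gamma$ (fact 4), such a $b\in A\setminus F$ exists for every finite $F\subseteq A$. $\square$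

**Step 5: $X$ is Hausdorff.** We use one generic function to separate two points. Let $x\ne y$, and pick $\gamma<\omega_1$ with $x,y\in X_\gamma$. For $q\in D_\gamma$ the pairs $(q,x),(q,y)$ are in $J$. Any condition is undefined at both pairs for all but finitely many $q\in D_\gamma$, so it can be extended to give them different values. By genericity some $q\in D_\gamma$ has $g(q,x)\ne g(q,y)$, that is, $e(q,x)\ne e(q,y)$ by (E1). Then $\{z:e(q,z)=0\}$ and $\{z:e(q,z)=1\}$ separate $x$ and $y$. Being zero-dimensional and Hausdorff, $X$ is Tychonoff.

**Step 6: every $x\in D_\gamma$ is an accumulation point of $B_x$.** Here the ultrafilter deals with the earlier layers and the Claim with the others. Consider a basic neighborhood $N=\{z:e(p_i,z)=e(p_i,x),\ i\le k\}$ with distinct $p_i$, and let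
$$A=\{b\in B_x:\ e(p_i,b)=e(p_i,x)\text{ for all } i \text{ with } p_i\in X_\gamma\}.$$
By (E3), $A$ is a finite intersection of members of $u_x$ (or $A=B_x$, if no $p_i$ is in $X_\gamma$), so $A\in u_x$. Thus $A\in V_\gamma$, and $A$ is infinite as $u_x$ is non-principal. Each remaining $p_i$ lies in some $D_\delta$ with $\delta\ge\gamma$. For such $p_i$ and $b\in A\subseteq X_\gamma\subseteq X_\delta$ we have $e(p_i,b)=g(p_i,b)$ by (E1). Apply the Claim to $A$ and the remaining $p_i$, with $\varepsilon_i=e(p_i,x)$. (If there are none, $A\subseteq N$ already.) Infinitely many $b\in A$ lie in $N$.

**Step 7: $X$ is countably compact, crowded and separable.** Let $B\subseteq X$ be countably infinite in $V[G]$. By fact 3 there is $\gamma<\omega_1$ such that $B$ is a countably infinite subset of $X_\gamma$ lying in $V_\gamma$. So $B=B_x$ for some $x\in D_\gamma$, and by Step 6 it has an accumulation point. By Fact 2, $X$ is countably compact.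

Points of $D_\gamma$ are not isolated, by Step 6. Let $n\in\omega$ and consider a basic neighborhood of $n$ given by distinct $p_1,\dots,p_k$. By (E1), $e(p_i,m)=g(p_i,m)$ for all $m\in\omega$. The Claim with $\gamma=0$, $A=\omega$ and $\varepsilon_i=e(p_i,n)$ gives infinitely many $m\in\omega$ in this neighborhood. So $X$ is crowded. Finally $X_\gamma\subseteq\overline\omega$ by induction on $\gamma$: this is clear for $\gamma=0$ and at limits, and a point $x\in D_\gamma$ is an accumulation point of $B_x\subseteq X_\gamma\subseteq\overline\omega$. So $\omega$ is dense in $X$.

**Step 8: $dis(X)=\omega_1$.** The layers are the pieces. By (E2), for $p\in D_\gamma$ we have $\{z:e(p,z)=1\}\cap D_\gamma=\{p\}$, so $D_\gamma$ is discrete. The $\omega_1$ layers together with the countably many singletons $\{n\}$, $n\in\omega$, cover $X$, so $dis(X)\le\omega_1$. By Theorem 1(a) with $\kappa=\omega$, applied in $V[G]$, $dis(X)\ge\omega_1$. By fact 1, $\mathfrak c=\lambda\ge\omega_2>\omega_1$ in $V[G]$. This proves Theorem 2. $\square$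

Now compare Theorem 2 with Theorem 3(b) on the class of separable, countably compact, crowded regular spaces. If $\mathfrak p=\mathfrak c$, for instance under MA, then $dis(X)\ge\mathfrak c$ for all of them. In the models of Theorem 2 the inequality fails. (Suitable $\lambda$ always exist: $\lambda=2^{\omega_1}$ satisfies $\lambda^\omega=\lambda\ge\omega_2$.) Since MA is consistent with the failure of CH, for this class the inequality is independent even of ZFC $+\ \neg$CH. The arguments above do not settle whether $\mathfrak p=\mathfrak c>\omega_1$ implies $dis(X)\ge\mathfrak c$ for all countably compact crowded regular spaces.
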